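\title{Perfect triangle-tilings in $K_4$-free graphs with small independence number}

\begin{abstract}
We prove that for every $\omega>0$ there are $\gamma,n_0>0$ such that every $K_4$-free graph $G$ on $n\ge n_0$ vertices with $3\mid n$, minimum degree at least $n/6+\omega n$ and independence number at most $\gamma n$ has a perfect triangle-tiling. This confirms a conjecture posed by Balogh, McDowell, Molla and Mycroft. The constant $1/6$ is optimal and the term $\omega n$ cannot be dropped. We also find the asymptotic size of a largest triangle-tiling for every minimum degree, and describe the obstruction to perfect tilings for minimum degree between $n/8$ and $n/6$. The proof combines the regularity lemma, linear programming duality and absorption; the extremal examples are unbalanced Bollob\'as--Erd\H{o}s graphs.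
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{triangle-tiling}, or simply a \emph{tiling}, in a graph $G$ is a collection of vertex-disjoint triangles of $G$. We write $\nu(G)$ for the largest number of triangles in a tiling. A tiling of a graph on $n$ vertices is \emph{perfect} if it has $n/3$ triangles, so that it covers every vertex; this requires $3\mid n$. As usual, $\delta(G)$ is the minimum degree and $\alpha(G)$ is the independence number, the largest size of a set of vertices that spans no edge.

How large must $\delta(G)$ be to force a perfect tiling? The complete tripartite graph with classes of sizes $n/3+1$, $n/3$ and $n/3-1$ has minimum degree $2n/3-1$, and each of its triangles uses a vertex of the smallest class, so no bound below $2n/3$ suffices in general, not even for $K_4$-free graphs. This example rests on large independent sets, and forbidding them lowers the threshold. Balogh, Molla and Sharifzadeh proved that for every $\omega>0$ there are $n_0,\gamma>0$ such that every graph $G$ on $n\ge n_0$ vertices with $3\mid n$, $\delta(G)\ge n/2+\omega n$ and $\alpha(G)\le\gamma n$ has a perfect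 tiling. The constant $1/2$ cannot be lowered: two disjoint cliques of orders $n/2+O(1)$, neither divisible by $3$, form a graph with independence number $2$ and no perfect tiling. This graph is full of copies of $K_4$, and one may ask what happens when $K_4$ is forbidden as well. Balogh, McDowell, Molla and Mycroft~\cite{BMMM} posed the conjecture that the threshold then drops to $n/6$. Our main result is that the conjecture is true.

\begin{theorem}\label{thm:main}
For every $\omega>0$ there are $\gamma,n_0>0$ such that every $K_4$-free graph $G$ on $n\ge n_0$ vertices with $3\mid n$, $\delta(G)\ge n/6+\omega n$ and $\alpha(G)\le\gamma n$ has a perfect tiling.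
\end{theorem}

\subsection{Two barriers and the constant $1/6$}\label{sec:barriers}

In a $K_4$-free graph the common neighborhood of two adjacent vertices spans no edge, so
\begin{equation}\label{eq:codegree}
|N(x)\cap N(x')|\le\alpha(G)\qquad\text{for every edge } xx'.
\end{equation}
Both examples above can be adapted to $K_4$-free graphs with small independence number, and \eqref{eq:codegree} limits the minimum degree they reach.

\emph{The space barrier.} Split the vertex set into a set $A$ of size $2n/3+1$ that spans no triangle and a set $B$ of size $n/3-1$. Every triangle meets $B$, so there is no perfect tiling. A vertex of $A$ has at most $\alpha(G)$ neighbors in $A$, because these neighbors form an independent set. If copies of $K_4$ are allowed, we may join $A$ completely to $B$ and reach minimum degree about $n/3$. If $G$ is $K_4$-free and $xx'$ is an edge in $A$ (there is one as soon as $|A|>\alpha(G)$), then by \eqref{eq:codegree} the vertices $x$ and $x'$ together send at most $|B|+\alpha(G)$ edges to $B$. Hence $\delta(G)\le|B|/2+3\alpha(G)/2$, which is about $n/6$.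

\emph{The divisibility barrier.} Take the disjoint union of two graphs of orders about $n/2$, neither divisible by $3$. A $K_4$-free graph with small independence number has minimum degree at most about a quarter of its order (Remark~\ref{rem:quarter}), so this barrier reaches about $n/8$ instead of $n/2$.

Forbidding $K_4$ thus halves the space barrier, from $n/3$ to $n/6$, and quarters the divisibility barrier, from $n/2$ to $n/8$. The two change places, and if they are the only obstructions the threshold should be $n/6$. It is not obvious that $K_4$-free graphs reaching these values exist; they are built in Section~\ref{sec:sphere} from the geometry of a high-dimensional sphere, and they show that Theorem~\ref{thm:main} is sharp.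

\begin{theorem}\label{thm:sharp}
\begin{itemize}
\item[(a)] For all $\eta>0$ and all large $n$ divisible by $3$ there is a $K_4$-free graph $G$ on $n$ vertices with $\alpha(G)\le\eta n$, $\delta(G)\ge n/6-\eta n$ and no perfect tiling.
\item[(b)] For all $0<\eta<\gamma\le1/4$ and all large $n$ divisible by $3$ there is a $K_4$-free graph $G$ on $n$ vertices with $\alpha(G)\le\gamma n$, $\delta(G)\ge n/6+(\gamma/2-2\eta)n$ and no perfect tiling.
\end{itemize}
\end{theorem}

Part (b) with $\eta=\gamma/4$ shows that the term $\omega n$ in Theorem~\ref{thm:main} cannot be dropped, however small $\gamma$ is chosen. It also shows that $\gamma\le2\omega$ is necessary in Theorem~\ref{thm:main} whenever $\gamma\le1/4$: if $2\omega<\gamma\le1/4$, then $\gamma/2-2\eta\ge\omega$ for small $\eta$.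

Below $n/6$ the space barrier determines, asymptotically, how many disjoint triangles are guaranteed.

\begin{theorem}\label{thm:size}
For every $\omega>0$ there are $\gamma,n_0>0$ such that every $K_4$-free graph $G$ on $n\ge n_0$ vertices with $\alpha(G)\le\gamma n$ has $\nu(G)\ge\min\{2\delta(G),n/3\}-\omega n$. Conversely, for all $\lambda\in(0,1/6]$, $\eta\in(0,1)$ and all large $n$ there is a $K_4$-free graph $G$ on $n$ vertices with $\alpha(G)\le\eta n$, $\delta(G)\ge(\lambda-\eta)n$ and $\nu(G)\le2\lambda n$.
\end{theorem}

Between $n/8$ and $n/6$, a graph without a perfect tiling must resemble the space barrier: it has a large set $A$ almost all of whose edges go to a set $B$ of less than half its size.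

\begin{theorem}\label{thm:structure}
For every $\omega\in(0,1/8]$ there are $\gamma,n_0>0$ such that if $G$ is a $K_4$-free graph on a set $V$ of $n\ge n_0$ vertices with $3\mid n$, $\delta(G)\ge n/8+\omega n$ and $\alpha(G)\le\gamma n$, then $G$ has a perfect tiling, or there are disjoint sets $A,B\subset V$ with $|A|\ge n/2$, $|B|<|A|/2$ and at most $\omega n^2$ edges having one end in $A$ and the other in $V\setminus B$. The constant $1/8$ is optimal: for every $\eta\in(0,1/100]$ and all large $n$ with $3\mid n$ there is a $K_4$-free graph $G$ on $n$ vertices with $\delta(G)\ge(1/8-\eta)n$ and $\alpha(G)\le\eta n$ that has no perfect tiling and no such pair $(A,B)$ even for $\omega=1/100$.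
\end{theorem}

The edges counted in Theorem~\ref{thm:structure} include those with both ends in $A$. The two alternatives are not claimed to exclude each other.

\subsection{The method on two clusters}\label{sec:model}

The proof is already visible when the vertex set consists of two large sets $V_1,V_2$ of sizes $a$ and $b$, and the edges between them are spread evenly: between any two subsets $U_1\subset V_1$ and $U_2\subset V_2$ that are not too small, about a fixed proportion $p>0$ of all pairs are edges.

Triangles are then easy to find. Some vertex $y\in U_2$ has about $p|U_1|$ neighbors in $U_1$. As soon as this number exceeds $\alpha(G)$, these neighbors span an edge, and we obtain a triangle of \emph{type $(2,1)$}, with two vertices in $V_1$ and one in $V_2$. Exchanging the roles gives triangles of type $(1,2)$. Every triangle in our proof is found in this way, as a vertex together with an edge in its neighborhood.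

To cover everything with $s$ triangles of type $(2,1)$ and $t$ of type $(1,2)$ we need $2s+t=a$ and $s+2t=b$, that is,
\[
s=\frac{2a-b}{3},\qquad t=\frac{2b-a}{3}.
\]
Two things can be read off. First, $s$ and $t$ are nonnegative exactly when neither cluster is more than twice as large as the other, that is, when the smaller cluster has at least $n/3$ vertices. By \eqref{eq:codegree} the density $p$ is at most about $1/2$, so a vertex with about $n/6$ neighbors in the opposite cluster certifies that this cluster has about $n/3$ vertices or more. Second, $s$ and $t$ are integers exactly when $3\mid a+b$, since $s=a-(a+b)/3$ and $t=b-(a+b)/3$. So a dense pair creates no divisibility obstruction of its own. Moving a vertex from $V_1$ to $V_2$ replaces $(s,t)$ by $(s-1,t+1)$; for example, $(a,b)=(5,4)$ needs $(s,t)=(2,1)$ and $(a,b)=(4,5)$ needs $(s,t)=(1,2)$. A vertex of $V_1$ can therefore be exchanged for a vertex of $V_2$ by trading one triangle of type $(2,1)$ for one of type $(1,2)$.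

In general the regularity lemma splits $G$ into many clusters, and the dense pairs form a \emph{reduced graph} $\Gamma$ (Section~\ref{sec:reduced}). The two linear equations become a linear program on $\Gamma$; it is solved by duality and gives a tiling that misses only a small fraction of the vertices (Section~\ref{sec:fractional}). The greedy search for triangles breaks down when few vertices are left, so we set aside in advance a small \emph{absorbing set} that can be tiled together with any small leftover (Section~\ref{sec:absorb}). Absorbing sets are assembled from \emph{connectors}, gadgets that exchange one vertex for another, and these are built by repeating the trade above along a path in $\Gamma$ (Section~\ref{sec:connect}). Section~\ref{sec:perfect} puts the pieces together, and Sections~\ref{sec:sphere} and~\ref{sec:examples} contain the constructions.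

The hypotheses of Theorem~\ref{thm:main} enter as follows. That $G$ is $K_4$-free is used only in Lemma~\ref{lem:reduced}, where it makes $\Gamma$ triangle-free and doubles the relative minimum degree in passing from $G$ to $\Gamma$. Absorption needs only $\delta(G)\ge n/8+\omega n$, which makes $\Gamma$ connected. The full bound $n/6+\omega n$ is needed only for the linear program, and $3\mid n$ only in the last step.

Throughout, $V=V(G)$, $n=|V|$, and $N(v)$ is the neighborhood of $v$ in $G$. For a set $I$ of vertices of a graph, $N(I)$ is the set of vertices with a neighbor in $I$. A set $S\subset V$ is \emph{tileable} if $G[S]$ has a perfect tiling; a disjoint union of tileable sets is tileable.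

\section{The reduced graph}\label{sec:reduced}

Consider a bipartite graph between disjoint sets $V_i,V_j$ of size $m$. The \emph{density} between nonempty sets $X\subset V_i$ and $Y\subset V_j$ is the number of edges between them divided by $|X||Y|$. Let $p$ be the density between $V_i$ and $V_j$. The graph is \emph{$\varepsilon$-regular} if for all $X\subset V_i$, $Y\subset V_j$ with $|X|,|Y|>\varepsilon m$ the density between $X$ and $Y$ differs from $p$ by at most $\varepsilon$. We use two consequences, valid for all such $X,Y$ and also with the roles of $V_i$ and $V_j$ exchanged.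
\begin{itemize}
\item[(R1)] All but at most $\varepsilon m$ vertices of $V_i$ have at least $(p-\varepsilon)|Y|$ neighbors in $Y$.
\item[(R2)] Some vertex of $X$ has at least $(p-\varepsilon)|Y|$ neighbors in $Y$.
\end{itemize}
For (R1), the set of vertices with fewer neighbors has density less than $p-\varepsilon$ to $Y$, so it cannot have more than $\varepsilon m$ elements. For (R2), the average number of neighbors in $Y$ of a vertex of $X$ is at least $(p-\varepsilon)|Y|$.

\begin{theorem}[Regularity lemma, degree form {\cite[Theorem 1.10]{KS}}]\label{thm:reg}
For every $\varepsilon>0$ there is $M=M(\varepsilon)$ such that for every graph $G$ on $n$ vertices and every $d\in[0,1]$ there are a partition $V=V_0\cup V_1\cup\dots\cup V_k$ with $k\le M$, $|V_0|\le\varepsilon n$, $|V_1|=\dots=|V_k|=m$, and a spanning subgraph $G'\subseteq G$ such that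
\begin{itemize}
\item $\deg_{G'}(v)>\deg_G(v)-(d+\varepsilon)n$ for all $v\in V$,
\item $G'[V_i]$ has no edges for $i\ge1$,
\item for $1\le i<j\le k$ the bipartite graph $G'[V_i,V_j]$ is $\varepsilon$-regular with density $0$ or greater than $d$.
\end{itemize}
\end{theorem}

The sets $V_1,\dots,V_k$ are the \emph{clusters}. The \emph{reduced graph} $\Gamma$ has vertex set $[k]=\{1,\dots,k\}$, and $ij$ is an edge when $G'[V_i,V_j]$ has density greater than $d$. We always apply the theorem in the following situation.

\begin{definition}\label{def:setting}
A graph $G$ on $n$ vertices is in the \emph{standard setting with parameters $d,\varepsilon$} if $0<d\le1/12$, $0<\varepsilon\le d/12$, $G$ is $K_4$-free, and, with $M=M(\varepsilon)$,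
\[
n\ge\frac{M^2}{\varepsilon}\qquad\text{and}\qquad\alpha(G)\le\frac{\varepsilon d^2}{16M}\,n .
\]
We then fix a partition, a subgraph $G'$ and the reduced graph $\Gamma$ as in Theorem~\ref{thm:reg}.
\end{definition}

In the standard setting $k\ge1$ and $(1-\varepsilon)n\le km\le n$, so $m\ge n/(2M)$ and $\alpha(G)\le\varepsilon d^2m/8$. Thus independent sets are small even compared with a cluster:
\begin{itemize}
\item[(E)] Every set of more than $\varepsilon d^2m/8$ vertices spans an edge of $G$.
\end{itemize}
The edges supplied by (E) typically lie inside a cluster, so they belong to $G$ and not to $G'$; the edges supplied by (R1) and (R2) belong to $G'$ and hence to $G$. The next lemma translates the absence of $K_4$ into properties of $\Gamma$.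

\begin{lemma}\label{lem:reduced}
In the standard setting,
\begin{itemize}
\item[(a)] $\Gamma$ is triangle-free;
\item[(b)] every pair $G'[V_i,V_j]$ has density at most $\frac12+2\varepsilon$;
\item[(c)] $\deg_\Gamma(i)\ge(2\delta(G)/n-3d)k$ for all $i\in[k]$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) Suppose that $123$ is a triangle of $\Gamma$. Apply (R1) to the pairs $(V_1,V_2)$ and $(V_1,V_3)$. At most $2\varepsilon m<m$ vertices of $V_1$ are exceptional, so some $x\in V_1$ has neighborhoods $N_2\subset V_2$ and $N_3\subset V_3$ of size at least $(d-\varepsilon)m>\varepsilon m$. By (R2) some $y\in N_2$ has at least $(d-\varepsilon)|N_3|\ge(d-\varepsilon)^2m\ge d^2m/4$ neighbors in $N_3$. So the adjacent vertices $x,y$ have more than $\alpha(G)$ common neighbors, contrary to \eqref{eq:codegree}.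

(b) Suppose that the density is $p>\frac12+2\varepsilon$. By (R1) at least $(1-\varepsilon)m$ vertices of $V_i$ have at least $(p-\varepsilon)m$ neighbors in $V_j$, and by (E) two of them are adjacent in $G$. These two have at least $2(p-\varepsilon)m-m>2\varepsilon m>\alpha(G)$ common neighbors in $V_j$, again contrary to \eqref{eq:codegree}.

(c) Put $x=\delta(G)/n-d-2\varepsilon$. If $x<0$, then $\delta(G)/n<d+2\varepsilon\le\frac76d$, so $2\delta(G)/n-3d<0$ and there is nothing to prove. Let $x\ge0$. An edge of $G'$ with an end in $V_i$ goes to $V_0$ or to a cluster $V_j$ with $ij\in E(\Gamma)$. By (b),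
\[
m\bigl(\delta(G)-(d+\varepsilon)n\bigr)\le\sum_{v\in V_i}\deg_{G'}(v)\le\varepsilon nm+\deg_\Gamma(i)\bigl(\tfrac12+2\varepsilon\bigr)m^2 ,
\]
that is, $\deg_\Gamma(i)(\frac12+2\varepsilon)m\ge xn$. Since $n\ge km$, $x\le1$ and $12\varepsilon\le d$,
\[
\frac{\deg_\Gamma(i)}{k}\ge\frac{2x}{1+4\varepsilon}\ge2(1-4\varepsilon)x\ge2x-8\varepsilon=\frac{2\delta(G)}{n}-2d-12\varepsilon\ge\frac{2\delta(G)}{n}-3d.\qedhere
\]
\end{proof}

\begin{remark}\label{rem:quarter}
The two ends of an edge of a triangle-free graph have disjoint neighborhoods, so $\delta(\Gamma)\le k/2$, and (c) gives $\delta(G)\le(\frac14+\frac32d)n$. The interesting range in Theorem~\ref{thm:main} is therefore between $n/6$ and about $n/4$. Lemma~\ref{lem:BE} with $a=b$ shows that minimum degree close to $n/4$ occurs.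
\end{remark}

\section{Fractional tilings and almost perfect tilings}\label{sec:fractional}

Each edge $ij$ of $\Gamma$ offers triangles with two vertices in $V_i$ and one in $V_j$, and triangles with one vertex in $V_i$ and two in $V_j$. We must decide how many of each kind to take without overloading a cluster. Measured in units of $m$, this is a linear program, which makes sense for any graph.

Let $\Gamma$ be a graph on $[k]$. A \emph{fractional tiling} of $\Gamma$ is a function $f\ge0$ on the ordered pairs $(i,j)$ with $ij\in E(\Gamma)$ such that
\[
\sum_{j\in N_\Gamma(i)}\bigl(2f(i,j)+f(j,i)\bigr)\le1\qquad\text{for every }i\in[k].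
\]
Its \emph{size} $|f|$ is the sum of all values of $f$; adding the constraints gives $|f|\le k/3$. Recall the duality theorem of linear programming: for a real matrix $P$ and vectors $u,c$, if $\max\{c^{T}f: Pf\le u,\ f\ge0\}$ is finite, it equals $\min\{u^{T}w: P^{T}w\ge c,\ w\ge0\}$, and both are attained. Here the variable $f(i,j)$ has coefficient $2$ in the constraint of $i$ and $1$ in that of $j$. So $\max|f|$ equals the minimum of $\sum_iw(i)$ over all \emph{covers}, that is, functions $w\colon[k]\to[0,\infty)$ with
\begin{equation}\label{eq:cover}
2w(i)+w(j)\ge1\qquad\text{for every ordered pair $(i,j)$ with }ij\in E(\Gamma).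
\end{equation}

The constant function $1/3$ is a cover. The space barrier gives cheaper ones. If $I$ is an independent set with $|N(I)|<|I|/2$, put $w=0$ on $I$, $w=1$ on $N(I)$ and $w=1/3$ elsewhere. An edge that meets $I$ has its other end in $N(I)$, and on any other edge both values are at least $1/3$, so \eqref{eq:cover} holds; and $\sum_iw(i)=k/3-|I|/3+2|N(I)|/3<k/3$. For example, the star with three leaves has $k/3=4/3$, while the cover that is $1$ at the center and $0$ at the leaves has weight $1$. Part (b) of the next lemma says that such sets $I$ are the only obstruction to size $k/3$.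

\begin{lemma}\label{lem:LP}
Let $\Gamma$ be a graph on $[k]$.
\begin{itemize}
\item[(a)] If $\delta(\Gamma)\ge D\ge0$, then $\Gamma$ has a fractional tiling of size at least $\min\{D,k/3\}$.
\item[(b)] If $\Gamma$ has no fractional tiling of size $k/3$, then there is a nonempty independent set $I$ in $\Gamma$ with $|N(I)|<|I|/2$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $w$ be a cover of minimum weight, so that $\sum_iw(i)=\max|f|$.

(a) Let $w_0=w(i_0)$ be the smallest value of $w$. If $w_0\ge1/3$, then $\sum_iw(i)\ge k/3$. Let $w_0<1/3$. By \eqref{eq:cover} each of the at least $D$ neighbors $j$ of $i_0$ has $w(j)\ge1-2w_0=w_0+(1-3w_0)$, and $1-3w_0>0$, so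
\[
\sum_iw(i)\ge kw_0+D(1-3w_0)=D+(k-3D)w_0 .
\]
If $k\ge3D$ this is at least $D$. If $k<3D$ it is at least $D+(k-3D)/3=k/3$, because $w_0<1/3$.

(b) Now $\sum_iw(i)<k/3$: the weights below $1/3$ fall short by more than the weights above $1/3$ exceed it. We look for $I$ among the level sets $I_s=\{i:w(i)\le\frac13-s\}$, $0<s\le\frac13$. Two adjacent vertices $i,j\in I_s$ would have $2w(i)+w(j)\le1-3s<1$, so $I_s$ is independent; and a neighbor $j$ of a vertex of $I_s$ has $w(j)\ge1-2(\frac13-s)=\frac13+2s$. Suppose that $|N(I_s)|\ge|I_s|/2$ for all $s\in(0,\frac13]$. Write $z^+=\max\{z,0\}$, the length of the interval $\{r>0:r\le z\}$. Then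
\begin{align*}
\sum_i\bigl(w(i)-\tfrac13\bigr)^+&\ge\int_0^{2/3}\bigl|\{i:w(i)\ge\tfrac13+r\}\bigr|\,dr=2\int_0^{1/3}\bigl|\{i:w(i)\ge\tfrac13+2s\}\bigr|\,ds\\
&\ge2\int_0^{1/3}|N(I_s)|\,ds\ge\int_0^{1/3}|I_s|\,ds=\sum_i\bigl(\tfrac13-w(i)\bigr)^+,
\end{align*}
where the last equality uses $\frac13-w(i)\le\frac13$. Hence $\sum_i(w(i)-\frac13)\ge0$, a contradiction. So $|N(I_s)|<|I_s|/2$ for some $s$, and this forces $I_s\ne\emptyset$.
\end{proof}

A fractional tiling is turned into triangles greedily. We scale it down by the factor $1-2\varepsilon$, so that the unused part of each cluster stays large enough for (R2).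

\begin{lemma}\label{lem:greedy}
In the standard setting, if $\Gamma$ has a fractional tiling $f$ with $|f|\ge\theta k$, where $0\le\theta\le\frac13$, then $\nu(G)\ge\theta n-2\varepsilon n$.
\end{lemma}

\begin{proof}
We choose disjoint triangles one at a time; for each ordered pair $(i,j)$ with $ij\in E(\Gamma)$ we want $\lfloor(1-2\varepsilon)f(i,j)m\rfloor$ triangles with two vertices in $V_i$ and one in $V_j$. By the constraints on $f$, at most $(1-2\varepsilon)m$ vertices of each cluster are ever used. So when a triangle for $(i,j)$ is due, the unused sets $U_i\subset V_i$ and $U_j\subset V_j$ have size at least $2\varepsilon m>\varepsilon m$. By (R2) some $y\in U_j$ has at least $(d-\varepsilon)\cdot2\varepsilon m\ge\varepsilon dm$ neighbors in $U_i$, and by (E) they span an edge, which forms the required triangle with $y$. Rounding down loses less than one triangle for each of the fewer than $k^2\le M^2\le\varepsilon n$ ordered pairs. The number of triangles is therefore at least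
\[
(1-2\varepsilon)\theta km-k^2\ge(1-2\varepsilon)(1-\varepsilon)\theta n-\varepsilon n\ge\theta n-3\varepsilon\theta n-\varepsilon n\ge\theta n-2\varepsilon n.\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:size}, lower bound]
For $\omega>1/2$ the bound is negative, so let $\omega\le1/2$. Put $d=\omega/6$, $\varepsilon=d/12$, $M=M(\varepsilon)$, $\gamma=\varepsilon d^2/(16M)$ and $n_0=M^2/\varepsilon$; then $G$ is in the standard setting. If $2\delta(G)/n\le3d=\omega/2$, the bound is again negative. Otherwise let $\theta=\min\{2\delta(G)/n-3d,\frac13\}>0$. Lemma~\ref{lem:reduced}(c) gives $\delta(\Gamma)\ge\theta k$, Lemma~\ref{lem:LP}(a) gives a fractional tiling of size at least $\theta k$, and Lemma~\ref{lem:greedy} gives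
\[
\nu(G)\ge\theta n-2\varepsilon n\ge\min\{2\delta(G),n/3\}-(3d+2\varepsilon)n ,
\]
where $3d+2\varepsilon=\omega/2+\omega/36\le\omega$.
\end{proof}

\section{Connectors}\label{sec:connect}

With $\theta=1/3$, Lemma~\ref{lem:greedy} leaves up to $6\varepsilon n$ vertices uncovered. The minimum degree condition gives no information about the graph they induce, and nothing in the greedy argument makes them tileable. They have to be covered with the help of vertices reserved beforehand, by structures flexible enough to serve whichever vertices are left. The basic such structure lets one vertex stand in for another.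

\begin{definition}
Let $u,v$ be distinct vertices of $G$. A \emph{connector} for $u,v$ is a set $S\subset V\setminus\{u,v\}$ such that $S\cup\{u\}$ and $S\cup\{v\}$ are both tileable.
\end{definition}

The smallest connector is an edge $ab$ in $N(u)\cap N(v)$. It exists when $u$ and $v$ have more than $\alpha(G)$ common neighbors, but in a $K_4$-free graph it never exists when $u$ and $v$ are adjacent. Longer connectors are obtained by chaining.

\begin{lemma}\label{lem:chain}
Let $z_0,\dots,z_t$ be distinct vertices, $t\ge1$, and let $S_0,\dots,S_{t-1}$ be pairwise disjoint sets containing none of them such that $S_s$ is a connector for $z_s,z_{s+1}$. Then $S=S_0\cup\dots\cup S_{t-1}\cup\{z_1,\dots,z_{t-1}\}$ is a connector for $z_0,z_t$.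
\end{lemma}

\begin{proof}
The set $S\cup\{z_0\}$ is the disjoint union of the tileable sets $S_s\cup\{z_s\}$, and $S\cup\{z_t\}$ is the disjoint union of the tileable sets $S_s\cup\{z_{s+1}\}$, $0\le s<t$.
\end{proof}

Later we need linearly many disjoint connectors, so each must have bounded size and avoid a prescribed set of linear size.

\begin{lemma}\label{lem:connect}
Let $0<\omega\le1/8$. There are $\kappa,\gamma_1>0$ and $C,n_1$, depending only on $\omega$, such that the following holds. If $G$ is $K_4$-free, $n\ge n_1$, $\delta(G)\ge n/8+\omega n$ and $\alpha(G)\le\gamma_1n$, then for all distinct $u,v\in V$ and every $W\subset V$ with $|W|\le\kappa n$ there is a connector $S\subset V\setminus W$ for $u,v$ with $|S|\le C$.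
\end{lemma}

A degree condition of this kind is needed. If $u$ and $v$ lie in different components of $G$ and $S$ is a connector, then the number of vertices of $S$ in the component of $u$ is congruent modulo $3$ both to $2$ and to $0$; and the divisibility barrier is disconnected with minimum degree close to $n/8$.

\begin{proof}
Put $d=\omega/3$, $\varepsilon=d/12$, $M=M(\varepsilon)$ and
\[
\gamma_1=\frac{\varepsilon d^2}{16M},\qquad\kappa=\frac{d^2}{32M},\qquad C=27(M+1),\qquad n_1=\max\Bigl\{\frac{M^2}{\varepsilon},\frac{C+2}{\kappa}\Bigr\}.
\]
Then $G$ is in the standard setting, and $d\le1/24$.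

\emph{The reduced graph is connected.} By Lemma~\ref{lem:reduced}, $\Gamma$ is triangle-free and $\delta(\Gamma)\ge(\frac14+2\omega-\omega)k>k/4$. Each component of $\Gamma$ contains an edge $ij$, and the neighborhoods of $i$ and $j$ are disjoint, so the component has more than $k/2$ vertices. Hence there is only one component.

\emph{Forbidden vertices.} Fix $u,v,W$. We build $S$ by choosing vertices a few at a time, at most $C$ in total. At each moment let $F$ consist of $W$, $u$, $v$ and all vertices chosen so far; new vertices are always chosen outside $F$. Since $n\le2Mm$,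
\[
|F|\le\kappa n+2+C\le2\kappa n\le d^2m/8\le m/8 .
\]
In Steps 1--3 the vertices $x,y$ to be connected are distinct elements of $F$.

\emph{Step 1: linked vertices.} Call two distinct vertices \emph{linked} if they have at least $d^2m/4$ common neighbors. If $x,y$ are linked, at least $d^2m/8$ common neighbors lie outside $F$. By (E) they span an edge, which is a connector of size $2$ avoiding $F$. Regularity provides many linked pairs:
\begin{itemize}
\item[(L)] If $ij\in E(\Gamma)$ and $z\in V$ has at least $dm/2$ neighbors in $V_i$, then $z$ is linked to all but at most $\varepsilon m$ vertices of $V_j\setminus\{z\}$.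
\end{itemize}
Indeed, $dm/2>\varepsilon m$, so by (R1) all but at most $\varepsilon m$ vertices of $V_j$ have at least $(d-\varepsilon)dm/2=\frac{11}{24}d^2m\ge d^2m/4$ neighbors in $N(z)\cap V_i$.

For each $i$ fix a neighbor $i^*$ of $i$ in $\Gamma$, and let $V_i^\circ$ be the set of vertices of $V_i$ with at least $(d-\varepsilon)m$ neighbors in $V_{i^*}$. By (R1), $|V_i^\circ|\ge(1-\varepsilon)m$. By (L) for the edge $i^*i$, each $z\in V_i^\circ$ is linked to all but at most $\varepsilon m$ vertices of $V_i\setminus\{z\}$.

\emph{Step 2: vertices $x,y\in V_i^\circ$ have a connector of size $5$ avoiding $F$.} They need not be linked, but at least $m-2\varepsilon m-m/8>0$ vertices of $V_i\setminus F$ are linked to both. Choose such a vertex $w$, then a connector of size $2$ for $x,w$, then one for $w,y$, by Step~1. Lemma~\ref{lem:chain} applied to $x,w,y$ gives a connector of size $2+2+1=5$.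

\emph{Step 3: if $ij\in E(\Gamma)$, then $x\in V_i^\circ$ and $y\in V_j^\circ$ have a connector of size $26$ avoiding $F$.} Property (L) links a vertex to clusters adjacent to a cluster where it has neighbors, so chains of links move an even number of steps in $\Gamma$; when $\Gamma$ is bipartite, (L) alone gives no way from $V_i$ to $V_j$. We use instead the trade from Section~\ref{sec:model}. If $T$ is a triangle of type $(2,1)$ and $T'$ one of type $(1,2)$, then $T'\cup\{x\}$ and $T\cup\{y\}$ both have two vertices in $V_i$ and two in $V_j$, so they can be paired up inside clusters, where Step~2 applies (Figure~\ref{fig:cross}).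

Choose disjoint triangles $T=p_1p_2q_1$ and $T'=p_3q_2q_3$ outside $F$ with $p_1,p_2,p_3\in V_i^\circ$ and $q_1,q_2,q_3\in V_j^\circ$. To find them, note that $V_i^\circ\setminus F$ and $V_j^\circ\setminus F$ have size at least $(1-\varepsilon)m-m/8\ge m/2$. By (R2) some vertex of either set has at least $(d-\varepsilon)m/2\ge dm/4$ neighbors in the other, and these span an edge by (E). Next choose, one after another by Step~2, connectors of size $5$: $S_1$ for $x,p_1$; $S_2$ for $p_2,p_3$; $S_3$ for $q_1,q_2$; $S_4$ for $q_3,y$. Let $S'=T\cup T'\cup S_1\cup S_2\cup S_3\cup S_4$, a set of size $26$. Then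
\begin{align*}
S'\cup\{x\}&=T\cup(S_1\cup\{x\})\cup(S_2\cup\{p_3\})\cup(S_3\cup\{q_2\})\cup(S_4\cup\{q_3\}),\\
S'\cup\{y\}&=T'\cup(S_1\cup\{p_1\})\cup(S_2\cup\{p_2\})\cup(S_3\cup\{q_1\})\cup(S_4\cup\{y\}),
\end{align*}
and both are disjoint unions of tileable sets.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw[rounded corners,gray] (-0.8,0) rectangle (0.7,3.6);
\draw[rounded corners,gray] (2.8,-1.2) rectangle (4.3,2.4);
\node at (-1.2,1.8) {$V_i$};
\node at (4.7,0.6) {$V_j$};
\draw[thick] (0,2.4) -- (0,1.6) -- (3.5,2.0) -- cycle;
\draw[thick] (0,0.4) -- (3.5,0.8) -- (3.5,0) -- cycle;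
\node at (1.2,2.0) {$T$};
\node at (2.3,0.4) {$T'$};
\draw[dashed] (0,3.2) -- (0,2.4);
\draw[dashed] (0,1.6) -- (0,0.4);
\draw[dashed] (3.5,2.0) -- (3.5,0.8);
\draw[dashed] (3.5,0) -- (3.5,-0.8);
\node at (0.35,2.8) {$S_1$};
\node at (0.35,1.0) {$S_2$};
\node at (3.15,1.4) {$S_3$};
\node at (3.15,-0.4) {$S_4$};
\fill (0,3.2) circle (2pt) node[left] {$x$};
\fill (0,2.4) circle (2pt) node[left] {$p_1$};
\fill (0,1.6) circle (2pt) node[left] {$p_2$};
\fill (0,0.4) circle (2pt) node[left] {$p_3$};
\fill (3.5,2.0) circle (2pt) node[right] {$q_1$};
\fill (3.5,0.8) circle (2pt) node[right] {$q_2$};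
\fill (3.5,0) circle (2pt) node[right] {$q_3$};
\fill (3.5,-0.8) circle (2pt) node[right] {$y$};
\end{tikzpicture}
\caption{A connector for $x\in V_i$ and $y\in V_j$. Solid lines are edges; a dashed line stands for a set that can be tiled together with either of its two ends. To cover $x$ but not $y$, use the triangle $T$ and let the dashed sets take $x,p_3,q_2,q_3$. To cover $y$ but not $x$, use $T'$ and let them take $p_1,p_2,q_1,y$.}\label{fig:cross}
\end{figure}

\emph{Step 4: connecting $u$ and $v$.} These vertices may lie in $V_0$ or be atypical in their clusters, but their degrees are large. The vertex $u$ has at least $(\frac18-\varepsilon)n$ neighbors outside $V_0$, so some cluster $V_i$ contains at least $(\frac18-\varepsilon)n/k\ge(\frac18-\varepsilon)m\ge dm/2$ of them. Let $a(u)$ be a neighbor of $i$ in $\Gamma$. By (L), $u$ is linked to all but at most $\varepsilon m$ vertices of $V_{a(u)}\setminus\{u\}$. Define $a(v)$ in the same way for $v$.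

Since $\Gamma$ is connected, it contains a path $a(u)=j_0,j_1,\dots,j_l=a(v)$ with $0\le l\le k-1$. Choose $x_s\in V_{j_s}^\circ\setminus F$ for $0\le s\le l$ such that $x_0$ is linked to $u$ and $x_l$ is linked to $v$ (if $l=0$, the vertex $x_0$ is linked to both). Each time at least $(1-\varepsilon)m-2\varepsilon m-m/8>0$ vertices are available. In the sequence $u,x_0,\dots,x_l,v$ the first and the last consecutive pairs are linked, and the others are covered by Step~3. Choose connectors for these $l+2$ pairs one after another, each avoiding the current $F$ and of size at most $26$. Lemma~\ref{lem:chain} gives a connector $S$ for $u,v$ that consists of all chosen vertices, is disjoint from $W$, and has size at most $26(l+2)+(l+1)\le27(k+1)\le C$.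
\end{proof}

\section{An absorbing set}\label{sec:absorb}

Three connectors and a triangle form an \emph{absorber} for a triple of vertices: a set that is tileable both with and without the triple. If we could reserve an absorber for every triple, any leftover could be split into triples and absorbed. But there are about $n^3/6$ triples and room for only linearly many disjoint absorbers, so the triples must be selected before the leftover is known. This is done in two stages. A random set $Z$ meets every neighborhood in many vertices, so the leftover can be covered greedily by triangles with two vertices in $Z$. What remains is an unknown subset $Z_0$ of the known set $Z$, whose size $r$ we can prescribe. A sparse bipartite \emph{template} then specifies linearly many triples that suffice for every choice of $Z_0$. The idea of the template is due to Montgomery.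

\begin{lemma}\label{lem:template}
For every integer $r\ge4$ there is a bipartite graph $H$ with classes $X$ and $Y\cup Z'$, where $Y\cap Z'=\emptyset$, $|X|=3r$ and $|Y|=|Z'|=2r$, with at most $140r$ edges, such that for every $Z_0\subset Z'$ with $|Z_0|=r$ there is a perfect matching between $X$ and $Y\cup Z_0$.
\end{lemma}

The buffer $Y$ is what makes $H$ sparse. If $Y$ were empty and $|X|=r$, a vertex of $X$ with at most $r$ neighbors in $Z'$ could be isolated by the choice of $Z_0$, so more than $r^2$ edges would be needed.

\begin{proof}
Let each $x\in X$ choose $20$ elements of $Y$, and each element of $Y\cup Z'$ choose $20$ elements of $X$, all choices uniform and independent. Join every vertex to its choices; this gives at most $60r+80r$ edges. We show that with positive probability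
\begin{itemize}
\item[(i)] every $S\subset X$ with $1\le|S|\le3r/2$ has $|N(S)\cap Y|\ge|S|$, and
\item[(ii)] every $T\subset Y\cup Z'$ with $1\le|T|\le3r/2+1$ has $|N(T)|\ge|T|$.
\end{itemize}
If (i) fails for a set $S$ of size $s$, then all $20s$ choices of its elements lie in some $s$-element subset of $Y$. With $\binom ns\le(en/s)^s$ and $s/(2r)\le3/4$, the probability of this for some $S$ is at most
\[
\sum_s\binom{3r}{s}\binom{2r}{s}\Bigl(\frac{s}{2r}\Bigr)^{20s}\le\sum_s\Bigl[\frac{3e^2}{2}\Bigl(\frac{s}{2r}\Bigr)^{18}\Bigr]^s\le\sum_{s\ge1}\bigl[11.1\cdot(3/4)^{18}\bigr]^s<\frac12 ,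
\]
because $(3/4)^{18}<0.006$. If (ii) fails for a set $T$ of size $t$, then all $20t$ choices of its elements lie in some $t$-element subset of $X$. Now $t/(3r)\le\frac12+\frac1{3r}<0.6$ since $r\ge4$, and the probability is at most
\[
\sum_t\binom{4r}{t}\binom{3r}{t}\Bigl(\frac{t}{3r}\Bigr)^{20t}\le\sum_t\Bigl[\frac{4e^2}{3}\Bigl(\frac{t}{3r}\Bigr)^{18}\Bigr]^t\le\sum_{t\ge1}\bigl[9.9\cdot(0.6)^{18}\bigr]^t<\frac12 .
\]
Fix an outcome $H$ satisfying (i) and (ii), and let $Z_0\subset Z'$ with $|Z_0|=r$. By Hall's theorem there is a matching of $X$ into $Y\cup Z_0$ provided that every $S\subset X$ has at least $|S|$ neighbors in $Y\cup Z_0$; since $|X|=|Y\cup Z_0|=3r$, such a matching is perfect. For $|S|\le3r/2$ the condition follows from (i). Let $|S|>3r/2$ and suppose that it fails. Then $(Y\cup Z_0)\setminus N(S)$ contains a set $T$ of size exactly $3r-|S|+1$, which lies between $1$ and $3r/2+1$. No vertex of $T$ has a neighbor in $S$, so $|N(T)|\le3r-|S|=|T|-1$, contrary to (ii).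
\end{proof}

To choose $Z$ we use Hoeffding's inequality for hypergeometric variables: if $Z$ is a uniformly random $s$-element subset of an $n$-element set $V$, $U\subset V$ and $\zeta>0$, then $\Pr\bigl(|U\cap Z|\le s|U|/n-\zeta s\bigr)\le e^{-2\zeta^2s}$.

\begin{lemma}[Absorbing lemma]\label{lem:absorb}
Let $0<\omega\le1/8$ and $0<\tau\le1$. There are $\xi,\gamma_2>0$ and $n_2$ such that the following holds. If $G$ is $K_4$-free, $n\ge n_2$, $\delta(G)\ge n/8+\omega n$ and $\alpha(G)\le\gamma_2n$, then there is a set $Q\subset V$ with $|Q|\le\tau n$ such that $Q\cup R$ is tileable for every $R\subset V\setminus Q$ with $|R|\le\xi n$ and $3\mid|Q|+|R|$.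
\end{lemma}

\begin{proof}
Take $\kappa,\gamma_1,C,n_1$ from Lemma~\ref{lem:connect}; that lemma stays true when $\kappa$ is decreased, so let $\kappa\le1/16$. Put
\[
K=3C+3,\quad\rho=\frac{\min\{\kappa,\tau\}}{300K},\quad\xi=\frac{\rho}{50},\quad\gamma_2=\min\Bigl\{\gamma_1,\frac{\rho}{25}\Bigr\},\quad r=\lfloor\rho n\rfloor,\quad q=\Bigl\lfloor\frac{r}{20}\Bigr\rfloor ,
\]
and let $n\ge n_1$ be large in terms of these constants; in particular $r\ge4$ and $q>\rho n/25$.

\emph{Absorbers.} We claim that for any three distinct vertices $v_1,v_2,v_3$ and any $W\subset V$ with $|W|\le\kappa n/2$ there is a set $S\subset V\setminus(W\cup\{v_1,v_2,v_3\})$ with $|S|\le K$ such that $S$ and $S\cup\{v_1,v_2,v_3\}$ are both tileable. Choose a vertex $w_1$ outside $W\cup\{v_1,v_2,v_3\}$. It has at least $n/8-n/32-3>\gamma_2n$ neighbors outside this set, and they span an edge $w_2w_3$. For $i=1,2,3$ in turn, Lemma~\ref{lem:connect} gives a connector $S_i$ for $v_i,w_i$ of size at most $C$ that avoids $W$, the six vertices $v_j,w_j$ and the earlier connectors; these are at most $\kappa n/2+6+2C\le\kappa n$ vertices. Let $S=\{w_1,w_2,w_3\}\cup S_1\cup S_2\cup S_3$.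 Then $S$ splits into the sets $S_i\cup\{w_i\}$, and $S\cup\{v_1,v_2,v_3\}$ splits into the sets $S_i\cup\{v_i\}$ and the triangle $w_1w_2w_3$. In particular $3\mid|S|$.

\emph{Construction of $Q$.} Let $Z\subset V$ be a uniformly random set of size $r+q$. Since $|N(v)|/n\ge1/8$ and $\frac18-\frac1{10}=\frac1{40}$, Hoeffding's inequality gives $\Pr(|N(v)\cap Z|<|Z|/10)\le e^{-|Z|/800}$ for each $v\in V$. As $ne^{-|Z|/800}<1$ for large $n$, we can fix $Z$ with $|N(v)\cap Z|\ge|Z|/10$ for all $v\in V$.

Take $H$ from Lemma~\ref{lem:template}, delete all but $r+q\le2r$ vertices of $Z'$, and identify the remaining ones with the vertices of $Z$. Identify $Y$ with a set of $2r$ vertices of $V\setminus Z$, and assign to the elements $x\in X$ disjoint two-element sets $P_x\subset V\setminus(Y\cup Z)$. Each edge $xz$ of $H$, with $x\in X$ and $z\in Y\cup Z$, now specifies the triple $P_x\cup\{z\}$. For these edges in turn, choose an absorber $S_{xz}$ for $P_x\cup\{z\}$ that is disjoint from $Z$, $Y$, all sets $P_{x'}$ and all earlier absorbers. This is possible because all these sets together have at most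
\[
2r+2r+6r+140rK\le150Kr\le\min\{\kappa,\tau\}\,n/2
\]
vertices. Let $Q$ be the union of $Z$, $Y$, all $P_x$ and all $S_{xz}$. Then $|Q|\le\tau n$ and $|Q|\equiv(r+q)+2r+6r\equiv q\pmod3$.

\emph{Absorption.} Let $R\subset V\setminus Q$ with $|R|\le\xi n$ and $3\mid|Q|+|R|$. We first cover $R$ and exactly $q$ vertices of $Z$. We have $q\equiv-|R|\equiv2|R|\pmod3$ and $2|R|\le2\xi n=\rho n/25<q$, so $(q-2|R|)/3$ is a nonnegative integer. As long as at most $q$ vertices of $Z$ are used, every $v\in V$ has at least
\[
|Z|/10-q\ge|Z|/20\ge q>\rho n/25\ge\gamma_2n
\]
unused neighbors in $Z$, where we used $q\le r/20\le|Z|/20$; these neighbors span an edge. So we can cover the vertices $v\in R$ one at a time by triangles $vzz'$ with $z,z'\in Z$ unused, and then find $(q-2|R|)/3$ further disjoint triangles inside the unused part of $Z$, each time starting from any unused $v\in Z$. The set $Z_0$ of vertices of $Z$ that remain unused has size $r$.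

Take a perfect matching of $H$ between $X$ and $Y\cup Z_0$. For each matching edge $xz$ tile $S_{xz}\cup P_x\cup\{z\}$, and for each other edge $xz$ of $H$ tile $S_{xz}$. These tilings cover $Y$, $Z_0$, all $P_x$ and all absorbers, each vertex once, and together with the triangles found before they form a perfect tiling of $G[Q\cup R]$.
\end{proof}

\section{Perfect tilings}\label{sec:perfect}

We prove Theorem~\ref{thm:main} and the first part of Theorem~\ref{thm:structure} together. In Theorem~\ref{thm:main} we may assume $\omega\le1/8$, since the hypothesis is stronger for larger $\omega$. So let $0<\omega\le1/8$ and $c\in\{\frac18,\frac16\}$. The absorbing set has to be small compared with $\omega n$, so that removing it preserves the degree condition, and the error in Lemma~\ref{lem:greedy} has to be small compared with the capacity $\xi n$ of the absorbing set. Accordingly, let $\tau=\omega/4$, let $\xi,\gamma_2,n_2$ be given by Lemma~\ref{lem:absorb}, and put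
\[
d=\frac\omega8,\quad\varepsilon=\min\Bigl\{\frac{d}{12},\frac\xi6\Bigr\},\quad M=M(\varepsilon),\quad\gamma=\min\Bigl\{\gamma_2,\frac{\varepsilon d^2}{32M}\Bigr\},\quad n_0=\max\Bigl\{n_2,\frac{2M^2}{\varepsilon}\Bigr\}.
\]
Let $G$ be $K_4$-free with $n\ge n_0$, $3\mid n$, $\delta(G)\ge(c+\omega)n$ and $\alpha(G)\le\gamma n$. Let $Q$ be the set from Lemma~\ref{lem:absorb}, let $G_1=G-Q$ and $n'=|V(G_1)|\ge(1-\tau)n\ge n/2$. Then $G_1$ is $K_4$-free, $n'\ge M^2/\varepsilon$ and $\alpha(G_1)\le2\gamma n'\le\varepsilon d^2n'/(16M)$, so $G_1$ is in the standard setting with parameters $d,\varepsilon$. Let $V_0,\dots,V_k$, $G_1'$ and $\Gamma$ be the corresponding partition, subgraph and reduced graph. As $\delta(G_1)\ge(c+\omega-\tau)n\ge(c+\frac34\omega)n'$, Lemma~\ref{lem:reduced}(c) gives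
\begin{equation}\label{eq:mindeg}
\delta(\Gamma)\ge\bigl(2c+\tfrac32\omega-\tfrac38\omega\bigr)k=\bigl(2c+\tfrac98\omega\bigr)k .
\end{equation}

\begin{lemma}\label{lem:finish}
In this situation, if $\Gamma$ has a fractional tiling of size $k/3$, then $G$ has a perfect tiling.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:greedy} with $\theta=1/3$, the graph $G_1$ has a tiling whose set $R$ of uncovered vertices has size at most $6\varepsilon n'\le\xi n$. The vertices outside $Q\cup R$ are covered by triangles and $3\mid n$, so $3\mid|Q|+|R|$. By Lemma~\ref{lem:absorb} the set $Q\cup R$ is tileable, and the two tilings together form a perfect tiling of $G$.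
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $c=1/6$. By \eqref{eq:mindeg}, $\delta(\Gamma)\ge k/3$, so Lemma~\ref{lem:LP}(a) gives a fractional tiling of size $k/3$, and Lemma~\ref{lem:finish} gives a perfect tiling of $G$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}, first part]
Take $c=1/8$. If $\Gamma$ has a fractional tiling of size $k/3$, Lemma~\ref{lem:finish} applies. Otherwise Lemma~\ref{lem:LP}(b) gives a nonempty independent set $I$ in $\Gamma$ with $|N(I)|<|I|/2$. Since $N(I)$ contains the neighborhood of a vertex, \eqref{eq:mindeg} gives $|I|>2\delta(\Gamma)\ge(\frac12+2\omega)k$. Let $A=\bigcup_{i\in I}V_i$ and $B=\bigcup_{j\in N(I)}V_j$. These sets are disjoint because $I$ is independent, and $|B|<|A|/2$. From $km\ge(1-\varepsilon)(1-\tau)n$ and $\varepsilon+\tau\le\omega/96+\omega/4\le\omega/2$ we get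
\[
|A|\ge\bigl(\tfrac12+2\omega\bigr)\bigl(1-\tfrac\omega2\bigr)n=\bigl(\tfrac12+\tfrac74\omega-\omega^2\bigr)n\ge\frac n2 .
\]
Consider an edge of $G$ with one end in $V_i$, $i\in I$, and the other in $V\setminus B$. The other end lies in $Q$, in $V_0$, or in a cluster $V_j$ with $j\notin N(I)$. In the last case $j=i$ or the pair $G_1'[V_i,V_j]$ has density $0$, so the edge is not in $G_1'$. At most $\tau n^2$ edges meet $Q$, at most $\varepsilon n^2$ meet $V_0$, and at most $(d+\varepsilon)n^2$ edges of $G_1$ are missing from $G_1'$. The total is at most $(\frac14+\frac18+\frac1{48})\omega n^2\le\omega n^2$.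
\end{proof}

\section{An unbalanced Bollob\'as--Erd\H{o}s graph}\label{sec:sphere}

All our examples need a $K_4$-free graph with small independence number that consists of two triangle-free parts of prescribed sizes with density close to $1/2$ between them, the largest density that \eqref{eq:codegree} allows.

\begin{lemma}\label{lem:BE}
For every $\eta\in(0,1)$ there is $N_0$ such that for all integers $a,b\ge N_0$ there is a $K_4$-free graph on $A\cup B$, where $A\cap B=\emptyset$, $|A|=a$ and $|B|=b$, with the following properties.
\begin{itemize}
\item[(a)] The sets $A$ and $B$ induce triangle-free graphs.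
\item[(b)] The set $A$ contains no independent set of size at least $\eta a$, and $B$ none of size at least $\eta b$; so the independence number is at most $\eta(a+b)$.
\item[(c)] Every vertex of $A$ has between $(\frac12-\eta)b$ and $(\frac12+\eta)b$ neighbors in $B$, and every vertex of $B$ has between $(\frac12-\eta)a$ and $(\frac12+\eta)a$ neighbors in $A$.
\end{itemize}
\end{lemma}

The vertices are placed on the unit sphere $S^h\subset\mathbb R^{h+1}$. Inside a part we join nearly antipodal points, at distance more than $2-\mu$; three points cannot be pairwise nearly antipodal. Across the parts we join points at distance less than $\sqrt2-\mu$, that is, at an angle slightly below a right angle, so that a vertex sees slightly less than a hemisphere. The parameters pull in opposite directions. The degree condition (c) needs the band of width of order $\mu$ next to an equator to have small measure, which holds when $\mu\sqrt h$ is small. The independence condition (b) needs every set of measure $\eta/2$ to contain two nearly antipodal points, which we prove when $\mu h$ is large. Both hold if $\mu$ is a small multiple of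 $1/\sqrt h$ and $h$ is large.

We use two standard facts. The Brunn--Minkowski inequality states, for nonempty compact sets $U_1,U_2\subset\mathbb R^{h+1}$, that $\mathrm{vol}\bigl(\frac12(U_1+U_2)\bigr)\ge\sqrt{\mathrm{vol}(U_1)\,\mathrm{vol}(U_2)}$, where $\frac12(U_1+U_2)=\{(x+y)/2:x\in U_1,\,y\in U_2\}$. And if $z$ is distributed according to the uniform probability measure $\sigma$ on $S^h$ and $p\in S^h$ is fixed, then $z\cdot p$ has density $c_h(1-s^2)^{(h-2)/2}$ on $[-1,1]$ for a normalizing constant $c_h$. For $h\ge4$ and $|s|\le1/\sqrt h$, Bernoulli's inequality gives $(1-s^2)^{(h-2)/2}\ge1-(h-2)s^2/2\ge\frac12$, so $1/c_h\ge1/\sqrt h$, and the density is at most $\sqrt h$ everywhere.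

\begin{proof}[Proof of Lemma~\ref{lem:BE}]
Choose $h\ge8$ so large that $e^{-\eta\sqrt h/24}<\eta/2$, and let $\mu=\eta/(6\sqrt h)$. Then $\mu\le1/16$ and $e^{-\mu h/4}<\eta/2$. Partition $S^h$ into nonempty Borel sets $P_1,\dots,P_t$ of diameter less than $\mu/8$ (cover $S^h$ by finitely many balls of radius $\mu/20$, remove from each the earlier ones, and discard empty pieces). Fix $p_i\in P_i$ and let $N_0=\lceil2t/\eta\rceil$, so that $t\le\eta a/2$ and $t\le\eta b/2$. The numbers $a\sigma(P_i)$ sum to $a$; rounding each of them down and then rounding the required number of nonintegral ones up instead gives integers $a_i\ge0$ with $|a_i-a\sigma(P_i)|\le1$ and $\sum_ia_i=a$. Define $b_i$ from $b$ in the same way. Place $a_i$ vertices of $A$ and $b_i$ vertices of $B$ at the point $p_i$. Two vertices located at $p$ and $p'$ are adjacent if they lie in the same part and $|p-p'|>2-\mu$, or in different parts and $|p-p'|<\sqrt2-\mu$. The definition is symmetric in $A$ and $B$, so we prove (a), (b), (c) for $A$ only. In the first two steps we denote vertices by their locations.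

\emph{Triangle-free parts.} If $x,y$ are adjacent vertices of the same part, then
\begin{equation}\label{eq:antipodal}
|x+y|^2=4-|x-y|^2<4-(2-\mu)^2<4\mu .
\end{equation}
If $xyz$ were a triangle in $A$, then $|x-z|\le|x+y|+|y+z|<4\sqrt\mu\le1<2-\mu$, so $x$ and $z$ would not be adjacent.

\emph{No $K_4$.} By (a), a copy of $K_4$ consists of $x,x'\in A$ and $y,y'\in B$. For the cross pair $x,y$ we have $2-2x\cdot y=|x-y|^2<(\sqrt2-\mu)^2$, so $x\cdot y>\sqrt2\mu-\mu^2/2>1.3\mu$, and the same holds for the other three cross pairs. Hence $(x+x')\cdot(y+y')>5.2\mu$. But \eqref{eq:antipodal} and the Cauchy--Schwarz inequality give $(x+x')\cdot(y+y')\le|x+x'|\,|y+y'|<4\mu$, a contradiction.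

\emph{Independent sets.} Let $U\subset A$ with $|U|\ge\eta a$, and let $\Omega$ be the union of the closures of those pieces $P_i$ for which some vertex of $U$ is located at $p_i$. Then $\Omega$ is compact, and $\eta a\le|U|\le a\sigma(\Omega)+t$, so $\sigma(\Omega)\ge\eta/2$. We claim that there are $x,x'\in\Omega$ with $|x-x'|>2-\mu/2$. Given the claim, let $x$ and $x'$ lie in the closures of $P_i$ and $P_{i'}$. Then $|p_i-p_{i'}|>2-\mu/2-2\cdot\mu/8>2-\mu$, so a vertex of $U$ at $p_i$ is adjacent to a vertex of $U$ at $p_{i'}$, and $U$ is not independent.

Suppose that the claim fails. To apply the Brunn--Minkowski inequality we pass from the sphere to the compact cone $\hat\Omega=\{\lambda x:x\in\Omega,\ 0\le\lambda\le1\}$; by integration in polar coordinates, $\mathrm{vol}(\hat\Omega)=\sigma(\Omega)\,v$, where $v$ is the volume of the unit ball. Let $x\in\Omega$, $y\in-\Omega$ and $\lambda,\lambda'\in[0,1]$. Then $|x+y|=|x-(-y)|\le2-\mu/2$. We have $|\lambda x+\lambda'y|^2=\lambda^2+\lambda'^2+2\lambda\lambda'\,x\cdot y$. If $x\cdot y\ge0$ this is at most $2+2x\cdot y=|x+y|^2$, and otherwise it is at most $2$. In both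 cases $|\lambda x+\lambda'y|/2\le1-\mu/4$. So $\frac12\bigl(\hat\Omega+(-\hat\Omega)\bigr)$ lies in the ball of radius $1-\mu/4$ about the origin, while its volume is at least $\mathrm{vol}(\hat\Omega)$ because $\hat\Omega$ and $-\hat\Omega$ have the same volume. Therefore $\sigma(\Omega)\le(1-\mu/4)^{h+1}\le e^{-\mu h/4}<\eta/2$, a contradiction.

\emph{Degrees across.} Let a vertex of $A$ be located at $p$, and let $J$ be the set of indices $i$ with $|p_i-p|<\sqrt2-\mu$; the vertex has $\sum_{i\in J}b_i$ neighbors in $B$, which differs from $b\sum_{i\in J}\sigma(P_i)$ by at most $t\le\eta b/2$. It suffices to show that $\frac12-\frac\eta2\le\sum_{i\in J}\sigma(P_i)\le\frac12$. If $z\in P_i$ and $z\cdot p\ge3\mu$, then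
\[
|z-p|=\sqrt{2-2z\cdot p}\le\sqrt2\sqrt{1-3\mu}\le\sqrt2\bigl(1-\tfrac32\mu\bigr)<\sqrt2-2\mu ,
\]
so $|p_i-p|<\sqrt2-2\mu+\mu/8$ and $i\in J$. Thus the pieces indexed by $J$ cover the cap $\{z:z\cdot p\ge3\mu\}$, whose measure is at least $\frac12-3\mu\sqrt h=\frac12-\frac\eta2$ by the bound on the density of $z\cdot p$. Conversely, if $i\in J$ and $z\in P_i$, then $|z-p|<\sqrt2$, so $z\cdot p>0$; the pieces indexed by $J$ lie in a hemisphere, which has measure $\frac12$.
\end{proof}

\section{The extremal examples}\label{sec:examples}

The first three examples are space barriers: $A$ spans no triangle, so every triangle meets $V\setminus A$ and $\nu(G)\le|V\setminus A|$. In every application of Lemma~\ref{lem:BE} both parts have size linear in $n$, hence at least $N_0$ for large $n$.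

\begin{proof}[Proof of Theorem~\ref{thm:size}, second part]
Apply Lemma~\ref{lem:BE} with parameter $\eta$, $b=\lfloor2\lambda n\rfloor$ and $a=n-b\ge b$. Then $\alpha(G)\le\eta n$ and $\nu(G)\le b\le2\lambda n$. If $\eta>\frac12$, then $\lambda-\eta<0$ and the degree condition is empty. If $\eta\le\frac12$, then, as $a\ge b$,
\[
\delta(G)\ge\bigl(\tfrac12-\eta\bigr)b\ge\bigl(\tfrac12-\eta\bigr)(2\lambda n-1)\ge\lambda n-2\lambda\eta n-\tfrac12\ge(\lambda-\eta)n
\]
as soon as $(1-2\lambda)\eta n\ge\frac12$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]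
(a) Let $\eta_0=\min\{\eta,\frac12\}$ and apply Lemma~\ref{lem:BE} with parameter $\eta_0$, $a=2n/3+1$ and $b=n/3-1$. Then $\alpha(G)\le\eta n$, $\nu(G)\le n/3-1$, and
\[
\delta(G)\ge\bigl(\tfrac12-\eta_0\bigr)\bigl(\tfrac n3-1\bigr)\ge\tfrac n6-\tfrac12-\tfrac{\eta n}{3}\ge\tfrac n6-\eta n
\]
for large $n$.

(b) Here an independent set of size almost $\gamma n$ is allowed. An independent subset of the small side can be joined to all of $A$ rather than half of it, which raises the degrees in $A$. Let $V=A\cup B'\cup I$ with $|A|=2n/3+1$, $|I|=\lfloor(\gamma-\eta)n\rfloor$ and $|B'|=n/3-1-|I|\ge n/12-1$, where we used $\gamma\le\frac14$. Put the graph of Lemma~\ref{lem:BE} with parameter $\eta$ on $A\cup B'$, join every vertex of $I$ to every vertex of $A$, and add no other edges. The neighborhood of a vertex of $I$ is $A$, which spans no triangle, so no copy of $K_4$ meets $I$ and $G$ is $K_4$-free. Also $\alpha(G)\le|I|+\eta n\le\gamma n$, and $\nu(G)\le|B'|+|I|=n/3-1$. A vertex of $A$ has degree at least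
\[
|I|+\bigl(\tfrac12-\eta\bigr)|B'|\ge\tfrac12\bigl(\tfrac n3-1+|I|\bigr)-\tfrac{\eta n}{3}\ge\tfrac n6+\tfrac{\gamma n}{2}-\tfrac{5\eta n}{6}-1\ge\tfrac n6+\bigl(\tfrac\gamma2-2\eta\bigr)n
\]
for large $n$. A vertex of $I$ has degree $|A|\ge2n/3$, and a vertex of $B'$ has degree at least $(\frac12-\eta)|A|\ge n/3-\eta n$. Both exceed $n/6+(\gamma/2-2\eta)n$, because $\gamma/2\le\frac18$.
\end{proof}

The last example is the divisibility barrier. Its components are balanced, so it contains nothing like a space barrier.

\begin{proof}[Proof of Theorem~\ref{thm:structure}, second part]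
Let $\eta\le1/100$ and let $n$ be large with $3\mid n$. Write $n=n'+n''$ with $n',n''=n/2+O(1)$ and $3\nmid n'$. Let $G$ be the disjoint union of two graphs from Lemma~\ref{lem:BE} with parameter $\eta$, one on $n'$ vertices with parts $X_1,Y_1$ and one on $n''$ vertices with parts $X_2,Y_2$, all four parts of size $n/4+O(1)$. Then $G$ is $K_4$-free and $\alpha(G)\le\eta n'+\eta n''=\eta n$. A perfect tiling of $G$ would contain one of the graph on $n'$ vertices, so there is none. Call an edge between $X_i$ and $Y_i$, for $i=1$ or $2$, a \emph{cross edge}. Every vertex lies on at least $D_-$ and at most $D_+$ cross edges, where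
\[
D_-=\bigl(\tfrac12-\eta\bigr)\tfrac n4-O(1),\qquad D_+=\bigl(\tfrac12+\eta\bigr)\tfrac n4+O(1).
\]
In particular $\delta(G)\ge n/8-\eta n/4-O(1)\ge(\frac18-\eta)n$ for large $n$.

Suppose that $(A,B)$ is a pair as in the theorem with $\omega=1/100$. Count the pairs $(v,e)$ where $v\in A$ and $e$ is a cross edge at $v$; there are at least $|A|D_-$. Those in which the other end of $e$ lies in $V\setminus B$ number at most $2\omega n^2$, since each edge is counted at most twice. Those in which the other end lies in $B$ number at most $|B|D_+\le|A|D_+/2$. Hence
\[
2\omega n^2\ge|A|\bigl(D_--\tfrac12D_+\bigr)=|A|\Bigl(\bigl(\tfrac1{16}-\tfrac38\eta\bigr)n-O(1)\Bigr).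
\]
With $\eta\le1/100$ we have $\frac1{16}-\frac38\eta\ge0.05875$, so with $|A|\ge n/2$ the right side is at least $0.029n^2$ for large $n$, while the left side is $0.02n^2$. This contradiction shows that no such pair exists.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BMMM}
J\'ozsef Balogh, Andrew McDowell, Theodore Molla and Richard Mycroft,
\emph{Triangle-tilings in graphs without large independent sets},
arXiv:1607.07789 (2016).

\bibitem{KS}
Koml\'os and Simonovits,
\emph{Szemer\'edi's regularity lemma and its applications in graph theory},
1996.

\end{thebibliography}
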